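\title{Veins of the quadratic minor lamination and the dimension of invariant laminations}

\begin{abstract}
For a leaf $\ell$ of the quadratic minor lamination $QML$, let $P(\ell)$ be the set of leaves of $QML$ that lie between the root and $\ell$, and let $\lambda(\ell)$ be the invariant lamination with minor leaf $\ell$. We prove that for every $\ell$ the endpoints of the non-degenerate leaves of $P(\ell)$ and those of $\lambda(\ell)$ form sets of the same Hausdorff dimension. The common value is $h/\log 2$, where $h$ is the growth rate of an explicit graph built from a kneading sequence of $\ell$. The upper bound is a covering argument. For the lower bound we follow $e^{-h}$ along the vein: it is a zero of an analytic function, it moves only on the closure of a set of periodic angles, and on a suitable interval it is H\"older continuous of exponent close to $h/\log 2$.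
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Laminations}

We work in the closed unit disk and identify its boundary circle with $\mathbb R/\mathbb Z$. Let $D(\theta)=2\theta$ be the doubling map. A \emph{chord} $(a,b)$ is the segment that joins the points $a,b$ of the circle; it may be \emph{degenerate}, that is, a single point $\{a\}$. Its image is $D(a,b)=(2a,2b)$. Two chords \emph{cross} if they are distinct and meet in the open disk; equivalently, they have four distinct endpoints that alternate on the circle. The \emph{length} $|k|\in[0,\frac12]$ of a chord $k$ is the length of the shorter of the two arcs between its endpoints, so that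
\begin{equation}\label{eq:length}
|Dk|=2|k|\ \text{ if } |k|\le\tfrac14,\qquad |Dk|=1-2|k|\ \text{ if } |k|\ge\tfrac14 .
\end{equation}

A \emph{quadratic invariant lamination}, in Thurston's sense, is a closed set $\lambda$ of chords, called \emph{leaves}, no two of which cross, and which is
\begin{itemize}
\item \emph{forward invariant}: $Dk\in\lambda$ for every $k\in\lambda$;
\item \emph{backward invariant}: every leaf is the image of a leaf;
\item \emph{sibling invariant}: if $k\in\lambda$ and $Dk$ is non-degenerate, then some leaf disjoint from $k$ has image $Dk$.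
\end{itemize}
A chord with the same image as $k=(a,b)$ has one endpoint in $\{a,a+\frac12\}$ and the other in $\{b,b+\frac12\}$, so the sibling can only be $k+\frac12=(a+\frac12,b+\frac12)$. The longest leaves of $\lambda$ are its \emph{majors}, and their common image is its \emph{minor}.

The model case comes from $f_c(z)=z^2+c$, with $c$ in the Mandelbrot set $\mathcal M$ and the Julia set $J(f_c)$ locally connected. Declare two angles equivalent if their dynamical external rays land at the same point of $J(f_c)$. The sides of the convex hulls of the classes, a one-point class giving a degenerate leaf, form a quadratic invariant lamination $\lambda_c$. An endpoint of a non-degenerate leaf of $\lambda_c$ is the angle of a ray that lands together with another ray, so the size of the set of endpoints measures how much the circle is pinched in $J(f_c)$.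

The \emph{quadratic minor lamination} $QML$ is the set of the minors of all quadratic invariant laminations. The degenerate leaf $\{0\}$ is its \emph{root}, and no other leaf of $QML$ has $0$ as an endpoint. Each $\ell\in QML$ generates an invariant lamination $\lambda(\ell)$ with minor $\ell$ by Thurston's construction: take the majors that map to $\ell$, and close up all their iterated pullbacks that do not cross the majors. For the root, $\lambda(\{0\})$ is the lamination of $f_0$, which has no non-degenerate leaves.

\subsection{Veins and the question}

Let $k$ be a non-degenerate leaf and $\ell\ne k$ a leaf. We write $k<\ell$ if $k$ \emph{separates $\ell$ from the root}: the set $\ell\setminus k$ is non-empty and lies in the component of the closed disk minus $k$ that does not contain the point $0$. We also declare $\{0\}<\ell$ for every $\ell\in QML$ other than $\{0\}$, and write $k\le\ell$ if $k<\ell$ or $k=\ell$. The \emph{combinatorial vein} of $\ell\in QML$ is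
\[
P(\ell)=\{k\in QML:\ \{0\}<k\le\ell\}.
\]
For a set $\mathcal A$ of chords, $E(\mathcal A)\subset\mathbb R/\mathbb Z$ is the set of endpoints of its non-degenerate members, and $\dim\mathcal A$ is the Hausdorff dimension of $E(\mathcal A)$, with $\dim\emptyset=0$.

The lamination $\lambda(\ell)$ describes one dynamical system, while $P(\ell)$ is a path through the space of all of them. The two are nevertheless subject to a common constraint: the forward orbit of a leaf of $\lambda(\ell)$ never crosses the majors over $\ell$, and neither does the forward orbit of a leaf $k<\ell$ of $QML$ (Lemma~\ref{lem:orbit} and \eqref{eq:nest} below). This suggests $\dim P(\ell)\le\dim\lambda(\ell)$. The reverse inequality is less easy to guess, since minors are rare: a minor is never longer than any of its forward images, and Section~\ref{sec:example} shows how this thins out a vein.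

Equality is known along certain veins. For $c\in\mathcal M$, let $\beta$ be the fixed point of $f_c$ at which the dynamical ray of angle $0$ lands and let $\alpha$ be the other fixed point. For coprime $0<p<q$, the $p/q$-limb is the set of $c\in\mathcal M$ for which $f_c$ has combinatorial rotation number $p/q$ around $\alpha$. It contains a unique $c_{p/q}$ with $f^q_{c_{p/q}}(0)=\beta$ and $f^j_{c_{p/q}}(0)\neq\beta$ for $0<j<q$. The minor of $\lambda_{c_{p/q}}$ is the degenerate leaf $\{\tau_{p/q}\}\in QML$, where $\tau_{p/q}$ is the angle of the parameter ray that lands at $c_{p/q}$. Then $\dim P(\ell)=\dim\lambda(\ell)$ for every $\ell\in P(\{\tau_{p/q}\})$. The problem, which comes from Tiozzo's paper \cite{Tiozzo}, is to decide whether this equality holds for every leaf of $QML$. We prove that it does; the proof does not use the known case.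

\begin{theorem}\label{thm:equal}
For every $\ell\in QML$, $\ \dim P(\ell)=\dim\lambda(\ell)$.
\end{theorem}

\subsection{The formula for the dimension}\label{sub:formula}

We use two facts about $QML$.
\begin{itemize}
\item[(Q1)] $QML$ is closed and its leaves do not cross \cite[Part II]{Thurston}.
\item[(Q2)] Every periodic angle other than $0$ is an endpoint of exactly one non-degenerate leaf of $QML$, and the other endpoint is periodic of the same period (\cite[Part II]{Thurston}, \cite{Lavaurs}; equivalently, Douady and Hubbard's pairing of periodic parameter rays, see \cite{Milnor}).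
\end{itemize}
For $\ell\in QML$, $\ell\neq\{0\}$, let $0<\ell^-\le\ell^+<1$ be its \emph{left} and \emph{right} endpoints. A degenerate leaf $\{\theta\}$ may lie on a non-degenerate leaf of $QML$. We call $\ell\ne\{0\}$ \emph{normalized} unless $\ell=\{\theta\}$ with $\theta$ periodic and $\theta$ the right endpoint of its leaf from (Q2). If $\ell$ is not normalized, its mirror image under $\theta\mapsto-\theta$ is.

\emph{Kneading sequences.} For $\theta\in(0,1)$ and $i\ge1$ let $x_i(\theta)=2^{i-1}\theta$, and let $H_\theta=(\frac\theta2,\frac{\theta+1}2)$ be the open half circle between the two preimages of $\theta$ that does not contain $0$. Put $\nu_i(\theta)=1$ if $x_i(\theta)\in H_\theta$ and $\nu_i(\theta)=0$ if $x_i(\theta)$ lies in the opposite open half circle. The symbol $\nu_i(\theta)$ is undefined exactly when $2x_i(\theta)=\theta$ on the circle, that is, when $(2^i-1)\theta\in\mathbb Z$, and it is locally constant elsewhere. Hence the one-sided limits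
\[
\nu_i(\theta\pm)=\lim_{\varepsilon\downarrow0}\nu_i(\theta\pm\varepsilon)
\]
exist and define sequences $\nu(\theta-)$ for $0<\theta<1$ and $\nu(\theta+)$ for $0\le\theta<1$.

\emph{The graph.} Let $\nu=(\nu_1,\nu_2,\dots)\in\{0,1\}^{\mathbb N}$ be any sequence and put $\nu_0=0$. On the labels $0,1,2,\dots$ let $s(0)=0$ and $s(i)=i+1$ for $i\ge1$; the label $i\geq1$ stands for the point $x_i$, the label $0$ for the fixed point $x_0=0$, and $s$ for the map $D$. The vertices of the directed graph $\Gamma_\nu$ are the unordered pairs $\{i,j\}$ with $i\ne j$.
\begin{itemize}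
\item If $\nu_i=\nu_j$, the pair is \emph{non-separated} and has one outgoing edge, $\{i,j\}\to\{s(i),s(j)\}$.
\item If $\nu_i\neq\nu_j$, the pair is \emph{separated} and has two outgoing edges, $\{i,j\}\to\{s(i),1\}$, which \emph{keeps $i$}, and $\{i,j\}\to\{s(j),1\}$, which \emph{keeps $j$}.
\end{itemize}
The targets are vertices because $s$ is injective and omits the value $1$. Let $Q_n(\nu)$ be the supremum over all vertices of the number of paths of length $n$ that start there. Then $1\le Q_n\le2^n$ and $Q_{n+m}\le Q_nQ_m$, so by Fekete's lemma the \emph{growth rate}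
\[
h(\nu)=\lim_{n\to\infty}\tfrac1n\log Q_n(\nu)\in[0,\log2]
\]
exists. For $\ell\ne\{0\}$ put $h^*(\ell)=h(\nu(\ell^--))$.

\begin{theorem}\label{thm:main}
Let $\ell\in QML$, $\ell\neq\{0\}$, be normalized. Then
\[
\dim P(\ell)=\dim\lambda(\ell)=\frac{h^*(\ell)}{\log2}.
\]
\end{theorem}

The proof constructs a function $\mathcal H$ on $[0,\ell^-]$ that interpolates between $\mathcal H(0)=0$ and $\mathcal H(\ell^-)=h^*(\ell)$, and it gives more information on the vein.

\begin{theorem}\label{thm:compl}
Let $\ell\in QML$, $\ell\neq\{0\}$, be normalized.
\begin{enumerate}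
\item \emph{(Monotonicity and continuity.)} For non-degenerate $k\in P(\ell)$ we have $\dim\lambda(k)=\mathcal H(k^-)/\log2$, where $\mathcal H$ is the continuous function on $[0,\ell^-]$ of Proposition~\ref{prop:H}; it is constant on intervals that contain no left endpoint of a periodic leaf $\delta<\ell$ with $\ell^+<\delta^+$. If $\ell_1<\ell_2\le\ell$, then $\dim\lambda(\ell_1)\le\dim\lambda(\ell_2)$.
\item \emph{(Localization.)} If $\ell_1<\ell$ and $\dim\lambda(\ell_1)<\dim\lambda(\ell)$, then $\dim(P(\ell)\setminus P(\ell_1))=\dim\lambda(\ell)$.
\item \emph{(One side suffices.)} The left endpoints alone of the non-degenerate leaves of $P(\ell)$, and likewise the right endpoints alone, form a set of dimension $\dim\lambda(\ell)$.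
\end{enumerate}
\end{theorem}

Section~\ref{sec:example} shows the method on the vein of $\{\frac12\}$. Sections~\ref{sec:minor}--\ref{sec:vein} prepare the three tools: the geometry of a minor, the analytic description of $h$, and the function $\mathcal H$. Section~\ref{sec:upper} bounds both dimensions from above. Section~\ref{sec:lower} produces a large set $K$ of angles, and Section~\ref{sec:limit} shows that its points are endpoints of leaves of both $P(\ell)$ and $\lambda(\ell)$.

\subsection{Conventions}\label{sub:conv}

Only two properties of $\lambda(\ell)$, $\ell\neq\{0\}$, are used.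
\begin{itemize}
\item[(L1)] It is an invariant lamination with minor $\ell$, whose majors are the chords of maximal length that map to $\ell$. For $\ell=\{\theta\}$ this is the diameter $(\frac\theta2,\frac{\theta+1}2)$.
\item[(L2)] Every non-degenerate leaf of $\lambda(\ell)$ is a limit of leaves $j\in\lambda(\ell)$ such that $D^nj$ is a major for some $n\ge0$.
\end{itemize}
The reflection $\theta\mapsto-\theta$ commutes with $D$, fixes $0$ and preserves lengths, crossing and dimension. So it preserves $QML$ and its order, $P(-\ell)=-P(\ell)$, and $-\lambda(\ell)$ has properties (L1) and (L2) for the minor $-\ell$.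

We use the following properties of Hausdorff dimension on the circle. Countable sets have dimension $0$, and $\dim\bigcup_mX_m=\sup_m\dim X_m$. If $f$ is H\"older of exponent $\gamma$ on $X$, then $\dim f(X)\le\dim X/\gamma$. The set $D^{-m}X$ is a finite union of scaled copies of pieces of $X$, so it has the dimension of $X$. If $X$ is covered, for every $n$, by $N_n$ arcs of length at most $2^{-n}$ and $\frac1n\log N_n\to h$, then $\dim X\le h/\log2$, because $N_n2^{-n\gamma}\to0$ for $\gamma>h/\log2$.

\section{An example: the vein of $\{\frac12\}$}\label{sec:example}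

\subsection{The two sets}

The vertical chords $(\varphi,-\varphi)$ form an invariant lamination whose major is $M=(\frac14,\frac34)$, so $\{\frac12\}\in QML$. This lamination is $\lambda(\{\frac12\})$. Indeed, for $0<\varphi<\frac12$, two of the four chords that map to $(\varphi,-\varphi)$ are vertical, and the other two, $(\frac\varphi2,\frac12-\frac\varphi2)$ and its sibling, cross $M$. By backward and sibling invariance, the pullbacks of $M$ in $\lambda(\{\frac12\})$ are therefore all vertical chords with dyadic endpoints other than $0,\frac12$, and these are dense among vertical chords. So $\dim\lambda(\{\frac12\})=1$.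

A non-degenerate leaf $k$ of $P(\{\frac12\})$ has $k^-<\frac12<k^+$. Its mirror image is a leaf of $QML$ with the same property and the same difference of endpoints, so it would cross $k$ unless it equals $k$. Hence $k=(\theta,1-\theta)$ is vertical. But most vertical chords are not minors. A minor $k$ has $|k|\le\frac13$ and $|D^ik|\ge|k|$ for all $i$ (Lemmas~\ref{lem:major} and~\ref{lem:orbit}), and \eqref{eq:length} gives $|D^2k|=1-4|k|<|k|$ for $\frac15<|k|\le\frac14$ and $|D^2k|=4|k|-1<|k|$ for $\frac14<|k|<\frac13$. So $\theta\geq\frac13$ and $\theta\notin(\frac13,\frac25)$, and each further iterate imposes a further condition. Theorem~\ref{thm:equal} says that what remains still has dimension~$1$.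

\subsection{A sequence of periodic leaves}

For $n\ge2$ let $\theta_n=\frac{2^{n-1}-1}{2^n-1}$, so $\theta_2=\frac13$, $\theta_3=\frac37$, and $\frac12-\theta_n=\frac1{2(2^n-1)}$. The orbit of $\theta_n$ is $x_i=1-\frac{2^{i-2}}{2^n-1}$ for $2\le i\le n+1$, with $x_{n+1}=x_1$, so the period is exactly $n$. The chords $\delta_n=(\theta_n,1-\theta_n)$ lie in $QML$. For $n=2$ this is (Q2), as $\frac13,\frac23$ are the only angles of period $2$. For $n\ge3$, the partner of $\theta_n$ in (Q2) is a multiple of $\frac1{2^n-1}$ in $(\theta_{n-1},1-\theta_{n-1})$, since its leaf does not cross $\delta_{n-1}$; and $\theta_n$, $1-\theta_n$ are the only such multiples, because the next ones are at distance $\frac{3}{2(2^n-1)}>\frac1{2^n-2}=\frac12-\theta_{n-1}$ from $\frac12$.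

We have $x_n=\frac{\theta_n+1}2$, and $x_n<x_i<1$ for $2\le i<n$, while $x_1\in H_{\theta_n}$. So $\nu(\theta_n\pm)$ is the $n$-periodic sequence with block $1\,0^{n-2}\,{*}$, where $*=1$ from the left and $*=0$ from the right (Lemma~\ref{lem:periodic}). In the limit, $\nu(\frac12-)=1000\cdots$.

\subsection{What the edges mean}

Take $\delta_3=(\frac37,\frac47)$, with $x_1=\frac37$, $x_2=\frac67$, $x_3=\frac57$ and $x_4=x_1$. The majors are $M=(\frac27,\frac57)$ and $M'=(\frac{11}{14},\frac3{14})$; they cut off the arcs $\Phi^1=[\frac27,\frac57]\ni x_1,x_3$ and $\Phi^0=[\frac{11}{14},\frac{17}{14}]\ni x_0,x_2$ (Figure~\ref{fig:arcs}). Let $k$ be a leaf of $\lambda(\delta_3)$ that separates $x_1$ from $x_2$. It does not cross the majors, and neither short arc between them contains $x_1$ or $x_2$, so it cuts off an arc $I$ inside $\Phi^1$ or inside $\Phi^0$. If $I\subset\Phi^1$, then $x_1\in I$ and $x_2\in D(I)$, while the other arc of $Dk$ contains the image $x_1$ of the end $\frac57$ of $\Phi^1$; so $Dk$ separates $x_2$ from $x_1$. This is the edge $\{1,2\}\to\{1,2\}$. If $I\subset\Phi^0$, then $x_2\in I$, $x_3\in D(I)$,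 and the other arc of $Dk$ contains $x_1=D(\frac3{14})$: the edge $\{1,2\}\to\{1,3\}$. If instead $k\subset\Phi^1$ separates $x_1$ from $x_3$, then $Dk$ separates $x_2$ from $x_4=x_1$: the edge $\{1,3\}\to\{2,4\}$, which is $\{1,2\}$ modulo the period. A leaf thus follows a path in the graph, the path records the side of the diameter $(\frac3{14},\frac57)$ on which each iterate lies, and $n$ such sides confine the endpoints to arcs of length $2^{-n}$. Counting paths bounds the dimension.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.9]
\draw (0,0) circle (1);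
\draw[very thick] (102.86:1) arc (102.86:257.14:1);
\draw[very thick] (-77.14:1) arc (-77.14:77.14:1);
\draw (102.86:1) -- (257.14:1);
\draw (-77.14:1) -- (77.14:1);
\draw (154.29:1) -- (205.71:1);
\draw[dashed] (77.14:1) -- (257.14:1);
\fill (0:1) circle (0.035) (154.29:1) circle (0.035) (308.57:1) circle (0.035) (257.14:1) circle (0.035);
\node at (0:1.17) {$x_0$};
\node at (154.29:1.17) {$x_1$};
\node at (308.57:1.17) {$x_2$};
\node at (250:1.17) {$x_3$};
\node at (90:1.16) {$\Psi^1$};
\node at (272:1.16) {$\Psi^0$};
\node at (222:1.2) {$\Phi^1$};
\node at (40:1.2) {$\Phi^0$};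
\node at (-0.79,0) {$\ell$};
\node at (-0.35,0.3) {$M$};
\node at (0.37,-0.3) {$M'$};
\end{tikzpicture}
\caption{The minor $\ell=(\frac37,\frac47)$ and its majors $M,M'$. The majors cut the circle into the long arcs $\Phi^1,\Phi^0$ (thick) and the short arcs $\Psi^1,\Psi^0$, each of which is mapped by the doubling map onto $[\frac37,\frac47]$. The marked points are $x_0=0$ and the orbit $x_1,x_2,x_3$ of the left endpoint $\frac37$. The dashed diameter joins the two preimages of $\frac37$.}
\label{fig:arcs}
\end{figure}

\subsection{The growth rates and their speed of convergence}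

For $\nu=1000\cdots$ every pair $\{1,j\}$ with $j\ge2$ is separated and leads to $\{1,2\}$ and $\{1,j+1\}$. So $Q_m=2^m$ and $h^*(\{\frac12\})=\log2$, which agrees with $\dim\lambda(\{\frac12\})=1$.

For $\nu(\theta_n\pm)$, Lemma~\ref{lem:period} lets us reduce the positive labels modulo $n$ to $\{1,\dots,n\}$ and delete pairs of equal labels. The resulting finite graph has the edges
\[
\{1,j\}\to\{1,2\},\{1,j+1\}\ \ (2\le j<n),\qquad \{1,n\}\to\{1,2\},\qquad\{0,1\}\to\{0,1\},\{1,2\},
\]
and every other pair has a single outgoing edge and reaches one of the pairs above in at most $n$ steps. The symbol $*$ plays no role. Let $r_n\in(\frac12,1]$ be the root of $x+x^2+\dots+x^{n-1}=1$. The weights $y_j=r_n+\dots+r_n^{\,n-j+1}$ on the pairs $\{1,j\}$ satisfy $y_2=1$, $y_j=r_n(y_2+y_{j+1})$ and $y_n=r_ny_2$, so they form a positive eigenvector with eigenvalue $1/r_n$. The number of paths of length $m$ from $\{1,j\}$ is therefore comparable to $r_n^{-m}$, the loop at $\{0,1\}$ costs at most a factor $m+1$, and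
\[
h^*(\delta_n)=-\log r_n .
\]
For $n=2$ we get $r_2=1$ and dimension $0$; indeed $P(\delta_2)=\{\delta_2\}$, because a larger vertical chord $(\theta,1-\theta)$, $\theta<\frac13$, is not a minor. For $n=3$ we get $r_3=\frac{\sqrt5-1}2$, and Theorem~\ref{thm:main} gives dimension $\log\frac{1+\sqrt5}2/\log2$.

The equation for $r_n$ implies $2r_n-1=r_n^{\,n}$: the root $\frac12$ of $2x-1$ is moved by a perturbation $x^n$. Since $r_n\le r_3<1$ for $n\geq3$, we have $1\le(2r_n)^n=(1+r_n^{\,n})^n\to1$, and so
\[
r_n-\tfrac12=\tfrac12r_n^{\,n}\sim2^{-n-1}\sim\tfrac12-\theta_n .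
\]
This is the mechanism of the lower bound. A change of the kneading sequence at place $n$ moves $r=e^{-h}$ by about $r^n=e^{-hn}$, while the angle has to move by about $2^{-n}$ to produce it. So $r$ should be H\"older of exponent $h/\log2$ as a function of the angle; in the example the exponent is $1$. On the other hand $r$ is continuous and varies only at limits of left endpoints of periodic leaves of the vein. A H\"older map of exponent $\gamma$ can map a set onto almost all of an interval only if the set has dimension at least $\gamma$. In general there are two obstacles that the example does not show: the graph is infinite, and the zero $r$ may be multiple.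

\section{A minor and its majors}\label{sec:minor}

\begin{lemma}\label{lem:major}
Let $\lambda$ be an invariant lamination with non-degenerate minor $\ell$. Then $\lambda$ has exactly two majors $M$ and $M+\frac12$, with $|M|\ge\frac13$ and $|\ell|=1-2|M|\le\frac13$, and $\ell^+-\ell^-=|\ell|$.
\end{lemma}

\begin{proof}
Let $M$ be a major. If $0<|M|\le\frac14$, then $|DM|=2|M|>|M|$; if $\frac14<|M|<\frac13$, then $|DM|=1-2|M|>|M|$. Both contradict maximality, so $|M|\ge\frac13$ and $|\ell|=1-2|M|$. The four chords that map to $\ell$ are two siblings of length $|\ell|/2\leq\frac16$ and two siblings of length $(1-|\ell|)/2$. So the majors are among the latter, and both are in $\lambda$ by sibling invariance.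

It remains to show that $0$ is not in the short arc of $\ell$. It is not an endpoint, since $\ell\in QML$. Suppose $\ell=(-\varepsilon,\kappa)$ with $\varepsilon,\kappa>0$ and $\varepsilon+\kappa\le\frac13$. The majors are $(\frac\kappa2,\frac12-\frac\varepsilon2)$ and $(\frac12+\frac\kappa2,1-\frac\varepsilon2)$, and $D\ell=(2\kappa,1-2\varepsilon)$ crosses neither. If $\frac\kappa2<2\kappa<\frac12-\frac\varepsilon2$, then $1-2\varepsilon\le\frac12-\frac\varepsilon2$, that is, $\varepsilon\ge\frac13$, which is impossible. So $2\kappa\ge\frac12-\frac\varepsilon2$. If $\frac12+\frac\kappa2<1-2\varepsilon<1-\frac\varepsilon2$, then $2\kappa\ge\frac12+\frac\kappa2$, that is, $\kappa\ge\frac13$, again impossible. So $2\varepsilon\ge\frac12-\frac\kappa2$. Adding the two inequalities gives $\varepsilon+\kappa\ge\frac25>\frac13$, a contradiction.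
\end{proof}

Let $\ell\in QML$, $\ell\neq\{0\}$. The four preimages of $\ell^\pm$ cut the circle into the closed arcs
\[
\Psi^1=[\tfrac{\ell^-}2,\tfrac{\ell^+}2],\qquad\Phi^1=[\tfrac{\ell^+}2,\tfrac{\ell^-+1}2],\qquad\Psi^0=\Psi^1+\tfrac12,\qquad\Phi^0=\Phi^1+\tfrac12,
\]
in this cyclic order (Figure~\ref{fig:arcs}); we write $\Phi^t_\ell$ when $\ell$ has to be specified. The point $0$ is interior to $\Phi^0$. The arcs $\Phi^t$ have length $(1-|\ell|)/2\in[\frac13,\frac12]$ and the arcs $\Psi^t$ have length $|\ell|/2\le\frac16$. Let $M$ and $M'$ be the chords that join the ends of $\Phi^1$ and of $\Phi^0$. If $\ell$ is non-degenerate, $\Phi^0$ and $\Phi^1$ are disjoint and $M,M'$ are the majors of any lamination with minor $\ell$. If $\ell$ is degenerate, $\Phi^0,\Phi^1$ are closed half circles with the same two ends, $M=M'$ is the major of $\lambda(\ell)$, and the arcs $\Psi^t$ are points. A non-degenerate chord has \emph{type} $B\in\{\Phi^0,\Phi^1,\Psi^0,\Psi^1\}$ if both its endpoints lie in $B$. Two different arcs share at most one point, except for the two half circles, so a chord that is not a diameter has at most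 one type $B$. We then let $I_k\subset B$ be the closed arc between the endpoints of $k$; it has length $|k|<\frac12$.

The part of the disk that a non-degenerate $k\in QML$ cuts off from $0$ meets the circle in $(k^-,k^+)$. Hence, for $k\ne\ell$,
\begin{equation}\label{eq:order}
k<\ell\iff k^-\le\ell^-\le\ell^+\le k^+,\ \text{ with } k^-<\ell^-<k^+\text{ if $\ell$ is degenerate.}
\end{equation}
Comparing endpoints of arcs, we obtain for $t=0,1$
\begin{equation}\label{eq:nest}
k<\ell\ \Longrightarrow\ \Phi^t_k\subset\Phi^t_\ell;\qquad\quad k^-<\ell^-\le\ell^+<k^+\ \Longrightarrow\ \Phi^t_k\subset\operatorname{int}\Phi^t_\ell .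
\end{equation}

In the next two lemmas $\lambda$ is an invariant lamination with minor $\ell$ and majors $M,M'$.

\begin{lemma}\label{lem:types}
Every non-degenerate leaf $k$ of $\lambda$ has a type. If $k$ has an endpoint in $\operatorname{int}\Phi^t$, it has type $\Phi^t$.
\end{lemma}

\begin{proof}
The second statement holds because $k$ crosses neither $M$ nor $M'$. If no endpoint is interior to a $\Phi^t$, both lie in $\Psi^0\cup\Psi^1$. If $k$ joins $\Psi^0$ to $\Psi^1$, one of its arcs contains $\Phi^0$ and the other contains $\Phi^1$, so $|k|\ge|M|$ with equality only for $k\in\{M,M'\}$. Since $|k|\le|M|$, the leaf $k$ is a major, of type $\Phi^1$ or $\Phi^0$.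
\end{proof}

\begin{lemma}\label{lem:orbit}
If $\ell$ is non-degenerate, then $|D^i\ell|\ge|\ell|$ for all $i\ge0$, and each $D^i\ell$ has type $\Phi^0$ or $\Phi^1$.
\end{lemma}

\begin{proof}
For $k\in\lambda$ we have $1-2|k|\ge1-2|M|=|\ell|$, so $|Dk|\ge\min(2|k|,|\ell|)$ by \eqref{eq:length}. The inequality follows by induction, and it excludes the types $\Psi^t$, whose chords have length at most $|\ell|/2$.
\end{proof}

Every non-degenerate leaf of $QML$ is the minor of some invariant lamination, so Lemmas~\ref{lem:major} and~\ref{lem:orbit} apply to it. The next lemma describes how $D$ acts on one arc $\Phi^t$.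

\begin{lemma}\label{lem:image}
\begin{enumerate}
\item[(a)] Let $X$ be a subset of a closed arc of length at most $\frac12$ that does not contain both ends if the length is $\frac12$. Then $D$ is injective on $X$ and preserves its cyclic order.
\item[(b)] Let $k$ be a chord of type $\Phi^t$ that is not a diameter. Then one closed arc of $Dk$ is $D(I_k)$, and the other, $I_k^*$, contains $D(\Phi^t\setminus\operatorname{int}I_k)$ and $[\ell^-,\ell^+]$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The map $D$ stretches the arc affinely onto an interval of length at most $1$, and the projection to the circle identifies at most the two ends.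

(b) Rotation by $\frac12$ does not change images, so let $t=1$ and $I_k=[a,b]$ with $\frac{\ell^+}2\le a<b\le\frac{\ell^-+1}2$. The arcs of $Dk$ are $[2a,2b]$ and $I_k^*=[2b,2a+1]$. We have $2b\le\ell^-+1\le\ell^++1\le2a+1$, and the three intervals determined by these inequalities are, modulo $1$, the sets $D[b,\frac{\ell^-+1}2]$, $[\ell^-,\ell^+]$ and $D[\frac{\ell^+}2,a]$.
\end{proof}

We turn to kneading sequences. The first lemma says that the kneading sequence is the same just outside the two ends of a leaf of $QML$.

\begin{lemma}\label{lem:across}
Let $\delta\in QML$ be non-degenerate and $i\ge1$. Then $\nu_i(\delta^--)=\nu_i(\delta^++)=t$, where $\Phi^t_\delta$ is the type of $D^{i-1}\delta$ given by Lemma~\ref{lem:orbit}.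
\end{lemma}

\begin{proof}
Both $x_i(\delta^-)$ and $x_i(\delta^+)$ lie in $\Phi^t_\delta$. When $\theta$ moves by $\pm\varepsilon$, the point $x_i(\theta)$ moves by $\pm2^{i-1}\varepsilon$ and the ends of $H_\theta$ move by $\pm\frac\varepsilon2$, which is less. So if $x_i(\theta)$ is an end of $H_\theta$, it overtakes that end.

For $\theta=\delta^-$, the arc $\Phi^t_\delta$ lies in the closed half circle with symbol $t$ and contains only its right end. If $x_i(\delta^-)$ is not this end, then $\nu_i=t$ near $\delta^-$. If it is, then for $\theta=\delta^--\varepsilon$ the point $x_i(\theta)$ lies just to the left of the end, inside the half circle with symbol $t$.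

For $\theta=\delta^+$, the arc $\Phi^t_\delta$ lies in the closed half circle with symbol $t$ and contains only its left end. If $x_i(\delta^+)$ is not this end, then $\nu_i=t$ near $\delta^+$. If it is, then for $\theta=\delta^++\varepsilon$ the point $x_i(\theta)$ lies just to the right of the end, again inside the half circle with symbol $t$.
\end{proof}

\begin{lemma}\label{lem:periodic}
Let $v\in(0,1)$ have period $p$. Then $\nu(v-)$ and $\nu(v+)$ are $p$-periodic and agree at all places that are not multiples of $p$. Moreover $\nu(0+)=(1,1,1,\dots)$.
\end{lemma}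

\begin{proof}
We have $x_{i+p}(v)=x_i(v)$. If $p\nmid i$, then $\nu_i(v)$ is defined and $\nu_i(v\pm)=\nu_i(v)=\nu_{i+p}(v)$. If $p\mid i$, then $x_i(v)=x_p(v)$ is an end $y$ of $H_v$; the point $x_i(v\pm\varepsilon)=y\pm2^{i-1}\varepsilon$ overtakes the end $y\pm\frac\varepsilon2$, so $\nu_i(v\pm)$ depends on the sign but not on $i$. Finally $\frac\theta2<x_i(\theta)<\frac12$ for $0<\theta<2^{-i}$.
\end{proof}

\section{The growth rate of $\Gamma_\nu$}\label{sec:graph}

We want to realize $e^{-h(\nu)}$ as a zero of an analytic function whose coefficients depend on finitely many symbols each. For a finite graph with adjacency matrix $A$ one would take $\det(I-xA)$. The graph $\Gamma_\nu$ is infinite, but almost all its branching passes through a finite part, and we take the determinant of the first-return matrix to that part.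

\subsection{Paths that avoid small labels}

For $L\ge1$ let $F_L$ be the finite set of pairs with both labels at most $L$.

\begin{lemma}\label{lem:avoid}
For every $\nu$, the number of paths of length $n$ from a given vertex whose vertices at times $1,\dots,n$ lie outside $F_L$ is at most $L\,\big(L^{1/L}(1+\frac1L)\big)^n$.
\end{lemma}

\begin{proof}
A path from a given vertex is determined by the set $T\subset\{0,\dots,n-1\}$ of times at which it is at a separated pair and keeps the smaller label. We show that the times in $T$ are at least $L$ apart. Keeping the label $0$ leads to $\{0,1\}\in F_L$, which is forbidden, so each step from a separated pair leads to a pair $\{1,c\}$ with $c\ge2$. Let $t<t'$ be in $T$ and let $t''\in[t,t')$ be the last time before $t'$ at which the path is at a separated pair. At time $t''+1$ the path is at some $\{1,c\}$, and after $m=t'-t''-1$ non-separated steps it is at $\{1+m,c+m\}$. Keeping the smaller label leads to $\{1,2+m\}\notin F_L$, so $2+m>L$ and $t'-t\ge m+1\ge L$. Hence $|T|\le y:=1+n/L$, and the number of paths is at most $\sum_{m\le y}\binom nm\le\sum_m\binom nmL^{y-m}=L^{y}(1+\frac1L)^n$.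
\end{proof}

Fix $\eta>0$. Since $L^{1/L}(1+\frac1L)\to1$, we can fix $L$ with $L^{1/L}(1+\frac1L)\le e^\eta$; put $F=F_L$. The bound in Lemma~\ref{lem:avoid} is then at most $Le^{\eta n}$. For $w,w'\in F$ and $n\ge1$ let $a_n(w,w')$ be the number of paths of length $n$ from $w$ to $w'$ whose intermediate vertices lie outside $F$. Then
\begin{equation}\label{eq:an}
0\le a_n(w,w')\le2Le^{\eta n},\qquad a_n(w,w')\text{ depends only on }\nu_1,\dots,\nu_{L+n},
\end{equation}
the latter because the labels at time $t$ are at most $L+t$. Define
\[
A_\nu(x)=\Big(\sum_{n\ge1}a_n(w,w')x^n\Big)_{w,w'\in F},\qquad\Delta_\nu(x)=\det\big(I-A_\nu(x)\big).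
\]
The function $\Delta_\nu$ is analytic on $|x|<e^{-\eta}$, has real Taylor coefficients, and $\Delta_\nu(0)=1$.

\begin{lemma}\label{lem:close}
Let $0<R_1<R_2<e^{-\eta}$, $\xi=R_2e^\eta$ and $q\ge0$. There is a constant $C$ such that, for all $N$ and all $\nu,\nu'$ that agree in the first $N$ places,
\[
|\Delta_\nu^{(q)}(x)-\Delta_{\nu'}^{(q)}(x)|\le C\xi^N\qquad(|x|\le R_1).
\]
In particular $\Delta_{\nu^{(l)}}\to\Delta_\nu$ locally uniformly if $\nu^{(l)}\to\nu$ in the product topology.
\end{lemma}

\begin{proof}
Let $|x|\le R_2$. By \eqref{eq:an} the coefficients $a_n$ for $\nu$ and $\nu'$ agree for $n\le N-L$, so each entry of $A_\nu(x)-A_{\nu'}(x)$ is bounded by $\sum_{n>N-L}2L\xi^n\le2L\xi^{N-L}/(1-\xi)$, and the entries of $I-A_\nu(x)$, $I-A_{\nu'}(x)$ are bounded by $B=1+2L/(1-\xi)$. For $d\times d$ matrices $X,Y$ with entries bounded by $B$, expanding the determinants and changing one factor at a time gives $|\det X-\det Y|\le d!\,d\,B^{d-1}\max_{i,j}|X_{ij}-Y_{ij}|$. So $|\Delta_\nu-\Delta_{\nu'}|\le C'\xi^N$ on $|x|\le R_2$, and Cauchy's estimate gives the claim with $C=q!\,C'(R_2-R_1)^{-q}$.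
\end{proof}

\begin{lemma}\label{lem:zero}
The function $\Delta_\nu$ has no zero in $|x|<\min(e^{-h(\nu)},e^{-\eta})$. If $h(\nu)>\eta$, then $\Delta_\nu(e^{-h(\nu)})=0$.
\end{lemma}

\begin{proof}
Write $h=h(\nu)$. For $0\le x<e^{-\eta}$ let $\rho(x)$ be the spectral radius of the non-negative matrix $A_\nu(x)$; it depends continuously on $x$. Let $p_n(w,w')$ be the number of all paths of length $n\geq0$ from $w\in F$ to $w'\in F$. Cutting a path at its visits to $F$ gives
\[
\sum_{n\ge0}p_n(w,w')x^n=\sum_{m\ge0}\big(A_\nu(x)^m\big)_{ww'}\quad\text{in }[0,\infty],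
\]
and the right side is finite for all $w,w'$ if and only if $\rho(x)<1$. If $x<e^{-h}$, the left side is at most $\sum Q_nx^n<\infty$, so $\rho(x)<1$. For complex $x$ the entries of $A_\nu(x)^m$ are bounded in modulus by those of $A_\nu(|x|)^m$, so the spectral radius of $A_\nu(x)$ is at most $\rho(|x|)$. This proves the first statement.

Let $h>\eta$ and $e^{-h}<x<e^{-\eta}$, and suppose $\rho(x)<1$. Then $\sum_{w'}p_n(w,w')\le C_1x^{-n}$ for some $C_1$ and all $w\in F$, $n\ge0$. The bound of Lemma~\ref{lem:avoid} is at most $Le^{\eta n}\le Lx^{-n}$. A path of length $n$ from any vertex either avoids $F$ at times $1,\dots,n$, or has a first time $a\ge1$ and a last time $c\geq a$ in $F$. Hence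
\[
Q_n\le Lx^{-n}+\sum_{1\le a\le c\le n}2Lx^{-(a-1)}\cdot C_1x^{-(c-a)}\cdot Lx^{-(n-c)}\le C_2(n+1)^2x^{-n},
\]
and $h\le\log\frac1x$, contrary to the choice of $x$. So $\rho\ge1$ on $(e^{-h},e^{-\eta})$ and $\rho<1$ on $[0,e^{-h})$, and $\rho(e^{-h})=1$ by continuity. By the Perron--Frobenius theorem the spectral radius of a non-negative matrix is an eigenvalue, so $\det(I-A_\nu(e^{-h}))=0$.
\end{proof}

\begin{proposition}\label{prop:cont}
The function $h$ is continuous on $\{0,1\}^{\mathbb N}$.
\end{proposition}

\begin{proof}
Let $\nu^{(l)}\to\nu$ and $h_l=h(\nu^{(l)})$, $h=h(\nu)$. Fix $\eta>0$ and suppose $h_l\ge\max(h,\eta)+\tau$ for some $\tau>0$ and infinitely many $l$. By Lemma~\ref{lem:zero} the numbers $e^{-h_l}\in[\frac12,e^{-\max(h,\eta)-\tau}]$ are zeros of $\Delta_{\nu^{(l)}}$, and by Lemma~\ref{lem:close} they accumulate at a zero of $\Delta_\nu$ of modulus less than $\min(e^{-h},e^{-\eta})$, which is impossible. So $\limsup h_l\le\max(h,\eta)$ for every $\eta>0$, and $\limsup h_l\le h$.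

If $h>0$, take $\eta<h$. By Hurwitz's theorem, a zero of a locally uniform limit that is not identically zero is a limit of zeros; so there are zeros $z_l\to e^{-h}$ of $\Delta_{\nu^{(l)}}$. For large $l$ we have $|z_l|<e^{-\eta}$, so $|z_l|\ge e^{-h_l}$ by Lemma~\ref{lem:zero}, and $\liminf h_l\ge h$. For $h=0$ this inequality is trivial.
\end{proof}

\subsection{Periodic sequences}

At a periodic angle the kneading sequence jumps, as Lemma~\ref{lem:periodic} describes. The growth rate does not see the jump.

\begin{lemma}\label{lem:period}
Let $\nu$ be $p$-periodic. Reduce the labels $\ge1$ modulo $p$ to $\{1,\dots,p\}$, keep the label $0$, and let $\bar\Gamma_\nu$ be the finite graph on the pairs $\{a,b\}$, $a\neq b$ in $\{0,\dots,p\}$, obtained from the edges of $\Gamma_\nu$ by reducing their targets and deleting the edges whose target has two equal labels. Then $h(\nu)$ is the growth rate of the number of paths in $\bar\Gamma_\nu$, and $\bar\Gamma_\nu$ does not depend on $\nu_p$. Hence $h(\nu)=h(\nu')$ if $\nu,\nu'$ are $p$-periodic and agree off the multiples of $p$. Moreover $h(1,1,1,\dots)=0$.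
\end{lemma}

\begin{proof}
Call a vertex of $\Gamma_\nu$ \emph{dead} if its labels reduce to the same class and \emph{live} otherwise. A dead vertex is non-separated and its successor is dead, so it has one path of each length. The map $s$ induces the permutation $\bar s$ of $\{0,\dots,p\}$ with $0\mapsto0$, $a\mapsto a+1$ for $1\le a<p$, and $p\mapsto1$. Take a live vertex with classes $\{a,b\}$. If it is non-separated, its successor has classes $\{\bar s(a),\bar s(b)\}$ and is live. If it is separated, the successors have classes $\{\bar s(a),1\}$ and $\{\bar s(b),1\}$; the first is dead exactly when $a=p$, the second exactly when $b=p$. So a live vertex has at least one live and at most one dead successor, and the paths through live vertices from a given live vertex correspond bijectively to the paths in $\bar\Gamma_\nu$ from its class. Their number $L_n$ is non-decreasing in $n$, and the number of all paths of length $n$ lies between $L_n$ and $\sum_{m\le n}L_m\le(n+1)L_n$. This proves the first claim.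

A pair $\{p,b\}$ has exactly one outgoing edge in $\bar\Gamma_\nu$, to $\{1,\bar s(b)\}$, whether it is separated (the edge that keeps $p$ is deleted) or not. The edges from the other pairs do not involve $\nu_p$. For $\nu=(1,1,\dots)$ and $p=1$, the graph $\bar\Gamma_\nu$ is the single vertex $\{0,1\}$ with one loop.
\end{proof}

\section{Kneading sequences along the vein}\label{sec:vein}

From now on $\ell\in QML\setminus\{\{0\}\}$ is normalized, $\vartheta=\ell^-$, $h^*=h^*(\ell)$ and $\lambda=\lambda(\ell)$; the arcs $\Phi^t,\Psi^t$ and the majors $M,M'$ are those of $\ell$.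

We want a function on $[0,\vartheta]$ that goes continuously from $0$ to $h^*$ and varies only at points related to the vein. The true kneading sequence of $\theta$ changes at periodic angles that have nothing to do with the vein. Lemma~\ref{lem:across} allows us to cut these out.

Let $A_n$ be the finite set of periodic angles in $(0,1)$ of period at most $n$; the word $(\nu_1,\dots,\nu_n)$ is locally constant on $(0,1)\setminus A_n$. A \emph{periodic vein leaf} is a leaf $\delta\in QML$ with periodic endpoints and $\delta^-<\ell^-\le\ell^+<\delta^+$; then $\delta<\ell$ by \eqref{eq:order}. An \emph{off-vein leaf} is a non-degenerate leaf of $QML$ with periodic endpoints in $(0,\vartheta)$. Let $V$ be the set of left endpoints of periodic vein leaves, $V_n=V\cap A_n$, and let $B_n$ be the finite set of off-vein leaves with endpoints in $A_n$.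

\begin{lemma}\label{lem:dich}
Every point of $A_n\cap(0,\vartheta)$ lies in $V_n$ or is an endpoint of a leaf of $B_n$. The intervals $[\delta^-,\delta^+]$ of off-vein leaves $\delta$ are disjoint from $V$ and are pairwise nested or disjoint.
\end{lemma}

\begin{proof}
Let $\theta\in A_n\cap(0,\vartheta)$, let $\delta$ be its leaf from (Q2) and $\theta'\in A_n$ the other endpoint. Then $\theta'\neq\ell^\pm$. Indeed, if $\ell$ is non-degenerate, $\theta'=\ell^\pm$ would give $\delta=\ell$ by the uniqueness in (Q2), but $\theta<\ell^-$. If $\ell=\{\vartheta\}$ and $\theta'=\vartheta$, then $\vartheta$ is periodic and is the right endpoint of its leaf, against the normalization. Since $\delta$ does not cross $\ell$, also $\theta'\notin(\ell^-,\ell^+)$. So $\theta'\in(\ell^+,1)$ and $\theta\in V_n$, or $\theta'\in(0,\vartheta)$ and $\delta\in B_n$.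

Let $\delta$ be off-vein and $v\in V$. Then $v=\delta^\pm$ contradicts (Q2), and $\delta^-<v<\delta^+$ would make the vein leaf at $v$, whose other endpoint exceeds $\ell^+$, cross $\delta$. Two off-vein leaves do not cross and, by (Q2), have no common endpoint.
\end{proof}

The dichotomy is the only place where the normalization is used: without it, the leaf with right endpoint $\vartheta$ would be of neither kind.

Let $J$ be a component of $(0,\vartheta)\setminus V_n$. Remove from $J$ the intervals $[\delta^-,\delta^+]$, $\delta\in B_n$, that it contains. What remains is a non-empty finite union of open intervals, free of points of $A_n$ by Lemma~\ref{lem:dich}, and consecutive ones are separated by a maximal interval $[\delta^-,\delta^+]$. The word $(\nu_1,\dots,\nu_n)$ is constant on each open interval, and by Lemma~\ref{lem:across} it is the same on consecutive ones. Call this common word $\omega_n(J)$. If $J'\subset J$ is a component of $(0,\vartheta)\setminus V_{n+1}$, then $\omega_n(J)$ is a prefix of $\omega_{n+1}(J')$, since both can be read at a point of $J'$ outside the intervals of $B_{n+1}\supset B_n$.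 So we may define the \emph{vein sequences} $\mu(\theta+)$ for $0\le\theta<\vartheta$ and $\mu(\theta-)$ for $0<\theta\le\vartheta$: the prefix of length $n$ is $\omega_n(J)$, where $J$ is the component of $(0,\vartheta)\setminus V_n$ that contains a right, respectively left, neighborhood of $\theta$.

\begin{lemma}\label{lem:mu}
\begin{enumerate}
\item[(a)] If $0\le\alpha<\beta\le\vartheta$ and $(\alpha,\beta)\cap V_N=\emptyset$, then the sequences $\mu(\theta+)$, $\theta\in[\alpha,\beta)$, and $\mu(\theta-)$, $\theta\in(\alpha,\beta]$, all agree in the first $N$ places.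
\item[(b)] If no off-vein leaf $\delta$ has $\delta^-<\theta\le\delta^+$, then $\mu(\theta-)=\nu(\theta-)$. If none has $\delta^-\le\theta<\delta^+$, then $\mu(\theta+)=\nu(\theta+)$. In particular $\mu(0+)=\nu(0+)$, $\mu(\vartheta-)=\nu(\vartheta-)$, and $\mu(v\pm)=\nu(v\pm)$ for $v\in V$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The interval $(\alpha,\beta)$ lies in one component $J$, and all the prefixes equal $\omega_N(J)$. (b) Since $B_n$ is finite, the hypothesis gives, for each $n$, a one-sided neighborhood of $\theta$ that is disjoint from the intervals of $B_n$, and $\omega_n$ can be read there. The hypotheses hold at $0$ and $\vartheta$ because the intervals lie in $(0,\vartheta)$, and at $v\in V$ by Lemma~\ref{lem:dich}.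
\end{proof}

\begin{proposition}\label{prop:H}
For $0<\theta<\vartheta$ we have $h(\mu(\theta-))=h(\mu(\theta+))$. The function $\mathcal H(\theta)=h(\mu(\theta\pm))$ is continuous on $[0,\vartheta]$, satisfies $\mathcal H(0)=0$ and $\mathcal H(\vartheta)=h^*$, and is constant on every interval disjoint from $V$.
\end{proposition}

\begin{proof}
If $\theta\notin V$, then for every $N$ a neighborhood of $\theta$ misses $V_N$, and $\mu(\theta-)=\mu(\theta+)$ by Lemma~\ref{lem:mu}(a). If $\theta\in V$, use Lemmas~\ref{lem:mu}(b), \ref{lem:periodic} and~\ref{lem:period}; the same lemmas give the values at $0$ and $\vartheta$. For each $\theta<\vartheta$ and $N$ there is $\tau>0$ with $(\theta,\theta+\tau)\cap V_N=\emptyset$, so $\mu(\theta'+)\to\mu(\theta+)$ as $\theta'\downarrow\theta$. For each $\theta>0$ and $N$ there is $\tau>0$ with $(\theta-\tau,\theta)\cap V_N=\emptyset$, so $\mu(\theta'-)\to\mu(\theta-)$ as $\theta'\uparrow\theta$. Continuity follows from Proposition~\ref{prop:cont}. On an interval disjoint from $V$, Lemma~\ref{lem:mu}(a) applies for every $N$.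
\end{proof}

On the vein of $\{\frac12\}$ the angles $\theta_n$ of Section~\ref{sec:example} lie in $V$, and $\mathcal H(\theta_n)=-\log r_n$.

\section{The upper bound}\label{sec:upper}

\begin{proposition}\label{prop:upper}
$\dim P(\ell)\le h^*/\log2$ and $\dim\lambda(\ell)\le h^*/\log2$.
\end{proposition}

Throughout this section $\nu=\nu(\vartheta-)$, $x_0=0$ and $x_i=x_i(\vartheta)$ for $i\ge1$, so that $Dx_i=x_{s(i)}$ and $x_1=\vartheta$. We have
\begin{equation}\label{eq:x}
x_i\in\Phi^{\nu_i}\qquad(i\ge0).
\end{equation}
For $i=0$ this is $0\in\Phi^0$. For $i\ge1$ and non-degenerate $\ell$ it is Lemma~\ref{lem:across} with $\delta=\ell$. For degenerate $\ell$, let $\theta\uparrow\vartheta$ in the definition of $\nu_i(\theta)$: the closed half circles converge to $\Phi^1$ and $\Phi^0$.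

\subsection{Chords follow paths}

To treat both sets at once, call a chord $k$ \emph{admissible} if all $D^mk$, $m\ge0$, are non-degenerate and have a type; let $\mathcal C$ be the set of admissible chords. An admissible chord is not a diameter, so its type and the arc $I_k$ are well defined. Let $\lambda^*$ be the set of leaves of $\lambda$ with no degenerate iterate. Then
\begin{equation}\label{eq:adm}
\lambda^*\subset\mathcal C,\qquad P(\ell)\setminus\{\ell\}\subset\mathcal C .
\end{equation}
The first inclusion is Lemma~\ref{lem:types}. For the second, a leaf $k\in P(\ell)\setminus\{\ell\}$ is non-degenerate with $k<\ell$, and by Lemma~\ref{lem:orbit} and \eqref{eq:nest} each $D^mk$ has both endpoints in $\Phi^t_k\subset\Phi^t$ for some $t$. A non-degenerate leaf of $\lambda\setminus\lambda^*$ has an iterate that is a diameter. Two distinct diameters cross, so $\lambda$ contains at most one, and $E(\lambda\setminus\lambda^*)$ is countable.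

Let $S(i,j)$ be the set of $k\in\mathcal C$ such that $x_i$ lies in one closed arc of $k$ and $x_j$ in the other. If $x_i$ is an endpoint of $k$, then $k\in S(i,j)$ for every $j$. Let $\overline H^t=\Psi^t\cup\Phi^t$, so that $\overline H^1=[\frac\vartheta2,\frac{\vartheta+1}2]$ and $\overline H^0=\overline H^1+\frac12$. The \emph{side} of an edge of $\Gamma_\nu$ from $\{i,j\}$ is $\nu_i=\nu_j$ if the pair is non-separated, and $\nu_i$ for the edge that keeps $i$.

The coding breaks down when a marked point sits on the diameter, because such a point lies in both half circles. Let $Z=\{x_i:i\ge0\}\cap\{\frac\vartheta2,\frac{\vartheta+1}2\}$. As $0\notin Z$, the set $Z$ is empty unless $\vartheta$ is periodic, and then it is contained in the cycle of $\vartheta$. Call $k\in\mathcal C$ \emph{exceptional} if some $D^mk$, $m\geq0$, has an endpoint in $Z$. The image of a non-exceptional chord is non-exceptional.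

\begin{lemma}\label{lem:step}
Let $k\in S(i,j)$ be non-exceptional. Then there is an edge $\{i,j\}\to\{i',j'\}$ of $\Gamma_\nu$ such that $Dk\in S(i',j')$ and both endpoints of $k$ lie in $\overline H^t$, where $t$ is the side of the edge.
\end{lemma}

\begin{proof}
Name the labels so that $x_i\in I_k$ and $x_j$ lies in the other closed arc of $k$. Let $k$ have type $\Phi^t$ or $\Psi^t$; its endpoints lie in $\overline H^t$. We show that $\nu_i=t$ and that $Dk\in S(s(i),s(j))$ if $\nu_j=t$, and $Dk\in S(s(i),1)$ if $\nu_j\ne t$. In both cases the edge has side $t$.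

\emph{Type $\Phi^t$.} If $\nu_i\neq t$, then $x_i\in\Phi^0\cap\Phi^1$ by \eqref{eq:x}. So $\ell$ is degenerate and $x_i$ is an end of $\Phi^t$; lying in $I_k\subset\Phi^t$, it is an endpoint of $k$, and it belongs to $Z$, which is excluded. So $\nu_i=t$, and $x_{s(i)}\in D(I_k)$. If $\nu_j=t$, then $x_j\in\Phi^t\setminus\operatorname{int}I_k$ and $x_{s(j)}\in I_k^*$ by Lemma~\ref{lem:image}(b). If $\nu_j\ne t$, we use $x_1=\ell^-\in I_k^*$.

\emph{Type $\Psi^t$.} Here $\ell$ is non-degenerate. The point $x_i$ lies in $\Psi^t\cap(\Phi^0\cup\Phi^1)$, so it is an end of $\Psi^t$ and an endpoint of $k$. The left end of $\Psi^t$ is $\frac\vartheta2$ or $\frac{\vartheta+1}2$, which is excluded. The right end lies in $\Phi^t$ and not in $\Phi^{1-t}$, so $\nu_i=t$. Since $x_{s(i)}$ is an endpoint of $Dk$, we have $Dk\in S(s(i),j')$ for every $j'$.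
\end{proof}

\subsection{Exceptional chords}

An exceptional chord has an iterate with one endpoint in a finite set, but the other endpoint is not controlled by the coding. A monotonicity argument shows that it is rational.

\begin{lemma}\label{lem:exc}
The exceptional chords in $\lambda^*\cup(P(\ell)\setminus\{\ell\})$ are countably many.
\end{lemma}

\begin{proof}
We may assume that $\vartheta$ has a period $p$. If $\ell$ is degenerate and $k\in P(\ell)\setminus\{\ell\}$, then $k^-<\vartheta<k^+$ by \eqref{eq:order}, so all iterates of $k$ have their endpoints in $\operatorname{int}\Phi^0\cup\operatorname{int}\Phi^1$ by \eqref{eq:nest}, and $k$ is not exceptional. To cover the remaining cases put $\mathcal F=\mathcal C$ if $\ell$ is non-degenerate and $\mathcal F=\lambda^*$ if $\ell$ is degenerate. The family $\mathcal F$ is forward invariant. For $x$ in the cycle of $\vartheta$ let $T_x=\{\tau\in(0,1):(x,x+\tau)\in\mathcal F\}$. A chord has finitely many preimages under $D^m$, so it suffices to show that each $T_x$ is countable. Note that $\frac12\notin T_x$ and that doubling modulo $1$ maps $T_x$ to $T_{2x}$. We claim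 that this map is weakly increasing.

\emph{Case 1: all points $x+\tau$, $\tau\in T_x$, lie in one closed half circle $[x-\alpha,x+\beta]$ with $\alpha,\beta\ge0$ and $\alpha+\beta=\frac12$.} Then $T_x\subset(0,\beta]\cup[1-\alpha,1)$. On the first part the map is $\tau\mapsto2\tau\le2\beta=1-2\alpha$, on the second it is $\tau\mapsto2\tau-1\ge1-2\alpha$, and the claim follows. This case occurs when $\ell$ is non-degenerate: $x\in\Phi^t$ for some $t$ by \eqref{eq:x}, and an admissible chord at $x$ has its other endpoint in $\Phi^t$, or in $\Psi^t$ if $x$ is the left end of $\Phi^t$, or in $\Psi^{1-t}$ if $x$ is the right end; both $\Psi^t\cup\Phi^t$ and $\Phi^t\cup\Psi^{1-t}$ are half circles. It also occurs when $\ell$ is degenerate and $x\in\operatorname{int}\Phi^t$, with the half circle $\Phi^t$.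

\emph{Case 2: $\ell$ is degenerate and $x$ is an end of $M$.} The map is increasing on $(0,\frac12)$ and on $(\frac12,1)$. Let $\tau<\frac12<\tau'$ be in $T_x$. The sibling $(x+\tau'-\frac12,x+\frac12)$ of $(x,x+\tau')$ is a leaf of $\lambda$ and does not cross $(x,x+\tau)$, so $\tau\le\tau'-\frac12$, that is, $2\tau\le2\tau'-1$.

Hence $g(\tau)=2^p\tau\bmod1$ is a weakly increasing self-map of $T_x$. For $\tau\in T_x$ the sequence $g^m(\tau)$ is monotone and bounded, so the distances $d_m$ on the circle between $g^m(\tau)$ and $g^{m+1}(\tau)$ tend to $0$. But $d_{m+1}=2^pd_m$ as soon as $d_m<2^{-p-1}$. So $d_m=0$ for large $m$, and $\tau$ is rational.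
\end{proof}

In Case 2 the family $\mathcal C$ would be too large: when $x$ is an end of the diameter $M$, the type condition puts no restriction on the other endpoint. This is why the proof uses $\lambda^*$ and sibling invariance there.

\subsection{The starting vertex and the covering}

\begin{lemma}\label{lem:start}
Every $k\in P(\ell)\setminus\{\ell\}$ lies in $S(0,1)$, and every $k\in\lambda^*$ has an iterate in $S(0,1)$.
\end{lemma}

\begin{proof}
The first claim is $0<k^-\le\vartheta\le k^+<1$. Let $k\in\lambda^*$. By \eqref{eq:length}, lengths in $(0,\frac14]$ double and lengths in $(\frac14,\frac13)$ are sent above $\frac13$, so some iterate $k'$ has $|k'|\ge\frac13$. Its type is $\Phi^0$ or $\Phi^1$, as $|\Psi^t|\le\frac16$. By Lemma~\ref{lem:image}(b) the arcs of $Dk'$ are $D(I_{k'})$, of length at least $\frac23$, and $I^*_{k'}\ni\vartheta$. We show $0\in D(I_{k'})$, which gives $Dk'\in S(0,1)$.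

Suppose not. Then $I^*_{k'}=[-\varepsilon,\kappa]$ with $\varepsilon,\kappa>0$ and $\varepsilon+\kappa\le\frac13$. Write $\Phi^0=[-a,b]$ with $a=\frac{1-\ell^+}2<\frac12$, $b=\frac{\ell^-}2<\frac12$ and $a+b\ge\frac13$. Since $b<\vartheta<\frac{1+\ell^+}2=1-a$, we have $\vartheta\notin\Phi^0$, so $[-\varepsilon,\kappa]\not\subset\Phi^0$, and $\kappa>b$ or $\varepsilon>a$. If $\kappa>b$, then $b<\kappa<\frac13<1-a$, so $\kappa\notin\Phi^0$; by Lemma~\ref{lem:types}, $-\varepsilon\notin\operatorname{int}\Phi^0$, so $\varepsilon\ge a$. If $\varepsilon>a$, then $a<\varepsilon<\frac13<1-b$, so $-\varepsilon\notin\Phi^0$; then $\kappa\notin\operatorname{int}\Phi^0$, so $\kappa\ge b$. In both cases $\varepsilon+\kappa>a+b\ge\frac13$, a contradiction.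
\end{proof}

\begin{lemma}\label{lem:cover}
For every word $t_0\cdots t_{n-1}$ in $\{0,1\}$, the set $Y=\{y:D^my\in\overline H^{t_m}\text{ for }0\le m<n\}$ is a union of at most $n$ disjoint closed arcs (possibly points), each of length at most $2^{-n}$.
\end{lemma}

\begin{proof}
For $n=1$, $Y$ is a half circle. For $n\ge2$ let $Y'$ be the set for $t_1\cdots t_{n-1}$, so $Y=\overline H^{t_0}\cap D^{-1}Y'$. The map $D$ stretches $\overline H^{t_0}$ by the factor $2$ onto the interval $[\vartheta,\vartheta+1]$, followed by the projection to the circle. An arc of $Y'$ that does not contain $\vartheta$ lifts to one interval. At most one arc contains $\vartheta$; it has length at most $\frac12$ and lifts to two disjoint intervals at the two ends. So $Y$ consists of at most $(n-1)+1$ disjoint arcs of length at most $\frac12\cdot2^{-(n-1)}$.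
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:upper}]
Let $S_0$ be the set of non-exceptional chords in $S(0,1)$. By Lemma~\ref{lem:step}, applied $n$ times, each $k\in S_0$ determines a path of length $n$ from $\{0,1\}$, and its endpoints lie in the set $Y$ of Lemma~\ref{lem:cover} for the word of sides of that path. So $E(S_0)$ is covered by $nQ_n(\nu)$ arcs of length at most $2^{-n}$, and $\dim E(S_0)\le h(\nu)/\log2=h^*/\log2$. By \eqref{eq:adm} and Lemmas~\ref{lem:exc} and~\ref{lem:start}, up to countable sets, $E(P(\ell))\subset E(S_0)$ and $E(\lambda)\subset\bigcup_mD^{-m}E(S_0)$.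
\end{proof}

Property (L2) was not used in this section.

\section{H\"older continuity and the dimension of $\overline V$}\label{sec:lower}

\begin{proposition}\label{prop:lower}
Let $0\le a<b\le\vartheta$ with $\mathcal H(a)\neq\mathcal H(b)$ and $m=\min_{[a,b]}\mathcal H>0$. Then $\dim(\overline V\cap(a,b))\ge m/\log2$.
\end{proposition}

Fix $0<\eta<m/3$, and take $L$ and $\Delta_\nu$ from Section~\ref{sec:graph} for this $\eta$. Put $r(\theta)=e^{-\mathcal H(\theta)}$ and
\[
R_1=e^{-(m-\eta/2)},\qquad R_2=e^{-(m-\eta)},\qquad\xi=R_2e^\eta=e^{-(m-2\eta)}.
\]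
On $[a,b]$ we have $r\le e^{-m}<R_1<R_2<e^{-\eta}$, and $r(\theta)$ is a zero of $\Delta_{\mu(\theta+)}$ and of $\Delta_{\mu(\theta-)}$, where these are defined, by Lemma~\ref{lem:zero}.

By Lemma~\ref{lem:close}, sequences that agree in $N$ places have determinants that differ by $O(\xi^N)$. This moves a simple zero by $O(\xi^N)$, but a zero of order $q$ may move by $\xi^{N/q}$, as $x^q-\varepsilon$ shows, and the exponent would be lost. A zero of order $q$ is a simple zero of the $(q-1)$-st derivative. So it suffices to find an interval on which the order is the same number $q$ at all points that matter. These are the points at which $\mathcal H$ starts or stops moving.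

A \emph{growth point} is a pair $(u,+)$ with $u\in[a,b)$ such that $\mathcal H$ is not constant on $[u,u+\tau]$ for any small $\tau>0$, or a pair $(u,-)$ with $u\in(a,b]$ such that $\mathcal H$ is not constant on $[u-\tau,u]$ for any small $\tau>0$. Its \emph{sequence} is $\mu(u+)$, respectively $\mu(u-)$, and its \emph{order} is the order of $r(u)$ as a zero of the determinant of its sequence; the order is finite since the determinant equals $1$ at $0$.

\begin{lemma}\label{lem:growth}
Let $a\le\alpha<\beta\le b$ and $\mathcal H(\alpha)\neq\mathcal H(\beta)$. Then there are growth points $(u,+)$ and $(u',-)$ with $\alpha\le u<u'\le\beta$, $\mathcal H(u)=\mathcal H(\alpha)$ and $\mathcal H(u')=\mathcal H(\beta)$.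
\end{lemma}

\begin{proof}
By continuity there are a largest $u\in[\alpha,\beta]$ such that $\mathcal H$ is constant on $[\alpha,u]$ and a smallest $u'\in[\alpha,\beta]$ such that $\mathcal H$ is constant on $[u',\beta]$. The two constants differ, so the intervals are disjoint and $u<u'$. Extremality says that $(u,+)$ and $(u',-)$ are growth points.
\end{proof}

Growth points exist since $\mathcal H(a)\ne\mathcal H(b)$. Choose one, $(u_0,\pm)$, of minimal order $q\ge1$. Let $\nu^0$ be its sequence, $r_0=r(u_0)$ and $c=\Delta^{(q)}_{\nu^0}(r_0)\neq0$. Choose $0<\rho\le R_1-e^{-m}$ such that $|\Delta^{(q)}_{\nu^0}(x)-c|<|c|/4$ for real $|x-r_0|\le\rho$, and then, by Lemma~\ref{lem:close}, $N_0$ such that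
\begin{equation}\label{eq:deriv}
|\Delta_\nu^{(q)}(x)-c|<|c|/2\quad\text{for real }|x-r_0|\le\rho\text{ and all $\nu$ that agree with $\nu^0$ in $N_0$ places.}
\end{equation}
Let $I\subset(a,b)$ be an open interval of length less than $\frac12$ with endpoint $u_0$, on the side given by the sign of the growth point, such that $I\cap V_{N_0}=\emptyset$ and $|r-r_0|<\rho$ on $I$. By Lemma~\ref{lem:mu}(a), the sequences $\mu(u\pm)$, $u\in I$, agree with $\nu^0$ in $N_0$ places. A growth point $(u,\pm)$ with $u\in I$ has order at most $q$ by \eqref{eq:deriv} and at least $q$ by minimality. Hence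
\begin{equation}\label{eq:vanish}
\Delta_\nu^{(q-1)}(r(u))=0\quad\text{for every growth point $(u,\pm)$ with $u\in I$ and sequence $\nu$.}
\end{equation}

\begin{lemma}\label{lem:holder}
The function $r$ is H\"older continuous on $I$ with exponent $\gamma=(m-3\eta)/\log2$.
\end{lemma}

\begin{proof}
First let $u,u'\in I$ carry growth points whose sequences $\nu,\nu'$ agree in $N$ places. The real function $\Delta_\nu^{(q-1)}$ vanishes at $r(u)$, and between $r(u)$ and $r(u')$ its derivative has modulus at least $|c|/2$ by \eqref{eq:deriv}. By the mean value theorem, \eqref{eq:vanish} for $u'$, and Lemma~\ref{lem:close},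
\begin{equation}\label{eq:move}
\tfrac{|c|}2\,|r(u')-r(u)|\le|\Delta_\nu^{(q-1)}(r(u'))|=|\Delta_\nu^{(q-1)}(r(u'))-\Delta_{\nu'}^{(q-1)}(r(u'))|\le C\xi^N .
\end{equation}

Now let $y<y'$ in $I$ and choose $N\ge1$ with $2^{-N-1}<y'-y\le2^{-N}$. For each $i\le N$ the interval $[y,y']$ contains at most one multiple of $1/(2^i-1)>2^{-N}$. So $V_N\subset A_N$ has at most $N$ points in $[y,y']$, and they cut it into at most $N+1$ intervals $[\alpha,\beta]$ with $(\alpha,\beta)\cap V_N=\emptyset$. If $r(\alpha)\ne r(\beta)$, take $u<u'$ from Lemma~\ref{lem:growth}. The sequences $\mu(u+)$ and $\mu(u'-)$ agree in $N$ places by Lemma~\ref{lem:mu}(a), so \eqref{eq:move} gives $|r(\alpha)-r(\beta)|=|r(u)-r(u')|\le2C\xi^N/|c|$. Summing, and absorbing $N+1$ into $e^{\eta N}$,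
\[
|r(y)-r(y')|\le(N+1)\frac{2C}{|c|}e^{-(m-2\eta)N}\le C_1e^{-(m-3\eta)N}=C_12^{-\gamma N}\le C_12^\gamma|y-y'|^\gamma.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:lower}]
The function $r$ is continuous and not constant on $I\cup\{u_0\}$, so $r(I)$ is a non-degenerate interval. By Proposition~\ref{prop:H}, $r$ is constant on each of the countably many components of the open set $I\setminus\overline V$. So $r(\overline V\cap I)$ is an interval minus a countable set and has dimension $1$. By Lemma~\ref{lem:holder}, $\dim(\overline V\cap I)\ge(m-3\eta)/\log2$. Let $\eta\to0$.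
\end{proof}

We discard the countable set $V$, so that every remaining point is a limit of distinct points of $V$. Put
\[
K=(\overline V\setminus V)\cap(0,\vartheta).
\]

\begin{corollary}\label{cor:K}
If $\theta_0\in[0,\vartheta)$ and $\mathcal H(\theta_0)<h^*$, then $\dim(K\cap(\theta_0,\vartheta))\ge h^*/\log2$.
\end{corollary}

\begin{proof}
Let $b\in(\theta_0,\vartheta]$ be the smallest point of $[\theta_0,\vartheta]$ with $\mathcal H(b)=h^*$. For $a\in(\theta_0,b)$ we have $\mathcal H(a)\ne\mathcal H(b)$, and $\min_{[a,b]}\mathcal H\to h^*>0$ as $a\uparrow b$. Apply Proposition~\ref{prop:lower} and remove $V$.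
\end{proof}

\section{Limits of periodic vein leaves}\label{sec:limit}

Let $v\in K$. There are distinct $v_n\in V$ with $v_n\to v$. Let $\delta_n=(v_n,\hat v_n)$ be the corresponding periodic vein leaves, with $\hat v_n\in(\ell^+,1)$, and pass to a subsequence with $\hat v_n\to\hat v\in[\ell^+,1]$. Since $v<\ell^-\le\hat v$ and $\hat v_n-v_n\le\frac13$ by Lemma~\ref{lem:major}, the chord $k_v=(v,\hat v)$ is non-degenerate. It lies in $QML$ by (Q1), so $\hat v\neq1$, and
\begin{equation}\label{eq:kv}
k_v^-=v,\qquad0<v<\ell^-\le\ell^+\le\hat v<1 .
\end{equation}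

\begin{lemma}\label{lem:inP}
If $v\in K$ and $v\neq\sup V$, then $k_v\in P(\ell)$.
\end{lemma}

\begin{proof}
By \eqref{eq:order} and \eqref{eq:kv}, $k_v<\ell$ unless $\ell=\{\hat v\}$. In that case a point $v''\in V$ with $v''>v$ would have a vein leaf $(v'',\hat v'')$ with $v<v''<\hat v<\hat v''$, which crosses $k_v$. So no point of $V$ exceeds $v\in\overline V$, and $v=\sup V$.
\end{proof}

\begin{proposition}\label{prop:inL}
If $v\in K$, then $k_v\in\lambda$.
\end{proposition}

The leaves $\delta_n$ need not belong to $\lambda$. We show that they cross no leaf of $\lambda$, so that those outside $\lambda$ run through gaps; that each gap carries only finitely many of them; and that the gaps therefore flatten onto $k_v$, together with their sides.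

Let $\delta$ be a periodic vein leaf and $p$ the common period of its endpoints, so $D^p\delta=\delta$. By Lemma~\ref{lem:orbit} and \eqref{eq:nest},
\begin{equation}\label{eq:int}
\text{each $D^i\delta$ is non-degenerate, with both endpoints in $\operatorname{int}\Phi^0$ or both in $\operatorname{int}\Phi^1$.}
\end{equation}

\begin{lemma}\label{lem:nocross}
No iterate of a periodic vein leaf $\delta$ crosses a leaf of $\lambda$.
\end{lemma}

\begin{proof}
Suppose an iterate $\delta'$, with endpoints in $\operatorname{int}\Phi^t$, crosses $j\in\lambda$. Then $j$ has an endpoint between those of $\delta'$, in $\operatorname{int}\Phi^t$. So $j$ has type $\Phi^t$ by Lemma~\ref{lem:types}, and at most one of the four endpoints of $\delta'$ and $j$ is an end of $\Phi^t$. By Lemma~\ref{lem:image}(a), $D\delta'$ crosses $Dj$. By induction $D^n\delta'$ crosses $D^nj$ for all $n$. By \eqref{eq:int} no iterate of $\delta$ crosses a major, so $\delta'$ crosses no $j\in\lambda$ with $D^nj$ a major. Crossing is an open condition, so (L2) finishes the proof.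
\end{proof}

This is the only use of (L2). We recall what we need about gaps. The union of the leaves of $\lambda$ is compact. Let $G$ be a component of the open disk minus this union; its closure $U$ is a \emph{gap}. A \emph{diagonal} of $U$ is a non-degenerate chord whose interior points lie in $G$. For a non-degenerate leaf $n$, let $\Sigma_n$ be the one of the two closed pieces of the disk cut off by $n$ that contains $G$.

\begin{lemma}\label{lem:gap}
\begin{enumerate}
\item[(a)] $U=\bigcap_n\Sigma_n$; in particular $U$ is convex. If $w\in G$ and $z\in U$, then $[w,z)\subset G$.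
\item[(b)] Every boundary point of $U$ in the open disk lies on a leaf of $\lambda$ that is contained in $U$.
\item[(c)] If $\sigma$ is a diagonal of $U$, a point $y$ of the circle lies in $U$ if and only if, for every non-degenerate leaf $n$, some closed arc of $n$ contains $y$ and both endpoints of $\sigma$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Each $\Sigma_n$ is closed and contains $G$, so it contains $U$. Let $w\in G$ and $z\in\bigcap_n\Sigma_n$. The half-open segment $[w,z)$ lies in the open disk. If it met a leaf $n$, it would pass through the line of $n$ before reaching $z$, because $w$ is not on that line, and then $z\notin\Sigma_n$. So $[w,z)\subset G$ and $z\in U$.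

(b) Such a point $z$ lies in $U\setminus G$. If it were on no leaf, a small disk around it would miss all leaves and meet $G$, hence lie in $G$. So $z$ lies on a leaf $n_0$. For a leaf $n\neq n_0$, the interior of $n_0$ is disjoint from $n$ and contains $z\in\Sigma_n$, so $n_0\subset\Sigma_n$. Also $n_0\subset\Sigma_{n_0}$, and (a) applies.

(c) The arc of $\Sigma_n$ contains both endpoints of $\sigma$, and it is the only closed arc of $n$ that does, since $\sigma\ne n$. Apply (a).
\end{proof}

\begin{lemma}\label{lem:diag}
A periodic vein leaf that is not in $\lambda$ is a diagonal of a gap of $\lambda$. A gap has only finitely many periodic vein leaves as diagonals.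
\end{lemma}

\begin{proof}
Let $\delta\notin\lambda$ have period $p$. No $D^i\delta$ is in $\lambda$, since otherwise $\delta=D^{mp-i}(D^i\delta)\in\lambda$ for $mp\ge i$. By Lemma~\ref{lem:nocross} the interior of $D^i\delta$ meets no leaf, so $D^i\delta$ is a diagonal of a gap $U_i$, and $U_p=U_0$. Let $X_i$ be the intersection of $U_i$ with the circle. If $D^i\delta$ has its endpoints in $\operatorname{int}\Phi^t$, then $X_i\subset\Phi^t$ by Lemma~\ref{lem:gap}(c) applied to the major over $\Phi^t$.

\emph{Claim: $D(X_i)\subset X_{i+1}$.} Let $y\in X_i\subset\Phi^t$ and let $n$ be a non-degenerate leaf. By Lemma~\ref{lem:gap}(c) we must find a closed arc of $n$ that contains $Dy$ and the endpoints of $D^{i+1}\delta$. By backward invariance $n=Dn'$ with $n'\in\lambda$; the leaf $n'$ is not a diameter and has a type by Lemma~\ref{lem:types}. Suppose first that the type is $\Psi^0$ or $\Psi^1$. Then the arc $D(I_{n'})$ of $n$ is contained in $[\ell^-,\ell^+]$, while $Dy$ and the endpoints of $D^{i+1}\delta$ lie in $D(\Phi^t)=[\ell^+,\ell^-+1]$, which is contained in the other closed arc of $n$. Suppose next that the type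 is $\Phi^0$ or $\Phi^1$. Replacing $n'$ by its sibling if necessary, we may assume it is $\Phi^t$. By Lemma~\ref{lem:gap}(c) for $U_i$, the point $y$ and the endpoints of $D^i\delta$ lie in a common closed arc of $n'$, so they all lie in $I_{n'}$ or all in $\Phi^t\setminus\operatorname{int}I_{n'}$. By Lemma~\ref{lem:image}(b) their images all lie in $D(I_{n'})$ or all in $I^*_{n'}$. This proves the claim.

So $D^p(X_0)\subset X_0$. Let $y$ be an endpoint of any periodic vein leaf that is a diagonal of $U_0$. Then $y\in X_0$ is periodic. Let $X\subset X_0$ be the union of the cycle of $y$ under $D^p$ and the point $\delta^-$, which $D^p$ fixes. The map $D^p$ is a bijection of the finite set $X$, so each step $D\colon D^iX\to D^{i+1}X$, $0\le i<p$, is injective. The set $D^iX\subset X_i$ lies in some $\Phi^t$ and, by injectivity, does not contain both ends if $\Phi^t$ is a half circle. By Lemma~\ref{lem:image}(a) each step preserves the cyclic order. A bijection of a finite subset of the circle that preserves the cyclic order and fixes a point is the identity. Hence $(2^p-1)y\in\mathbb Z$, with $p$ the period of the fixed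 leaf $\delta$, and there are only finitely many such $y$. If a gap has any periodic vein leaf as a diagonal, it is $U_0$ for that leaf.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:inL}]
If infinitely many $\delta_n$ lie in $\lambda$, then $k_v\in\lambda$ because $\lambda$ is closed. Otherwise, since the $\delta_n$ are distinct, Lemma~\ref{lem:diag} gives a subsequence along which $\delta_n$ is a diagonal of a gap $U^n=\overline{G^n}$ and the $G^n$ are pairwise disjoint. Their areas tend to $0$.

If $z_n\in U^n$, every limit point $z$ of $(z_n)$ lies on $k_v$. Indeed, the interior of the triangle spanned by $\delta_n$ and $z_n$ is covered by segments $[w,z_n)$ with $w$ interior to $\delta_n$, so it lies in $G^n$ by Lemma~\ref{lem:gap}(a). Hence the triangle spanned by $k_v$ and $z$ has area $0$, and $z$ lies in the intersection of the disk with the line of $k_v$.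

Let $\Lambda$ be the line perpendicular to $k_v$ through its midpoint $z_0$. For large $n$ it meets $\delta_n$, so $\Lambda\cap U^n$ is a non-empty segment; let $z_n$ be one of its ends, a boundary point of $U^n$. Limit points of $(z_n)$ lie in $\Lambda\cap k_v=\{z_0\}$, so $z_n\to z_0$ and $z_n$ is in the open disk for large $n$. By Lemma~\ref{lem:gap}(b), $z_n$ lies on a leaf $\sigma_n\subset U^n$. The endpoints of $\sigma_n$ can accumulate only at points of $k_v$ on the circle, that is, at $v$ and $\hat v$. For large $n$ they are not both close to the same one, because $\sigma_n$ passes near $z_0$. So $\sigma_n\to k_v$, and $k_v\in\lambda$.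
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $h^*=0$, Proposition~\ref{prop:upper} suffices. If $h^*>0$, Corollary~\ref{cor:K} with $\theta_0=0$ gives $\dim K\ge h^*/\log2$. By Lemma~\ref{lem:inP} and Proposition~\ref{prop:inL}, $K\setminus\{\sup V\}\subset E(P(\ell))$ and $K\subset E(\lambda(\ell))$. With Proposition~\ref{prop:upper}, both dimensions equal $h^*/\log2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:equal}]
For the root, $P(\{0\})=\emptyset$ and $\lambda(\{0\})$ has no non-degenerate leaves, so both sides are $0$. For normalized $\ell$ use Theorem~\ref{thm:main}. Otherwise $-\ell$ is normalized, and the proof of Theorem~\ref{thm:main}, which uses only (L1) and (L2), applies to $-\ell$ with the lamination $-\lambda(\ell)$ and the vein $P(-\ell)=-P(\ell)$.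
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}]
(1) Let $k\in P(\ell)$ be non-degenerate, so that $k$ is normalized and $0<k^-\le\vartheta\le k^+$. By Theorem~\ref{thm:main} for $k$ it suffices to show $\mu(k^--)=\nu(k^--)$, where $\mu$ is the vein sequence of $\ell$. By Lemma~\ref{lem:mu}(b) we must exclude an off-vein leaf $\delta$ with $\delta^-<k^-\le\delta^+$. If $\delta^+=k^-$, the distinct non-degenerate leaves $\delta$ and $k$ end at the same periodic angle, contrary to (Q2). If $\delta^-<k^-<\delta^+$, then $\delta^+<\vartheta\le k^+$ and $\delta$ crosses $k$. The properties of $\mathcal H$ are in Proposition~\ref{prop:H}, as every point of $V$ is the left endpoint of a periodic leaf $\delta<\ell$ with $\ell^+<\delta^+$.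

Let $\ell_1<\ell_2\le\ell$. If $\ell_1$ is the root, $\dim\lambda(\ell_1)=0$. Otherwise $\ell_1$ and all $k\in P(\ell_1)$ are non-degenerate, and \eqref{eq:order} gives $k^-\le\ell_1^-\le\ell_2^-\le\ell_2^+\le\ell_1^+\le k^+$, with $k^-<\ell_2^-<k^+$ if $\ell_2$ is degenerate. Also $k\neq\ell_2$, since $k=\ell_2$ would force $\ell_1=\ell_2$. So $P(\ell_1)\subset P(\ell_2)$, and Theorem~\ref{thm:equal} gives the inequality.

(2) If $\ell_1$ is the root, $P(\ell_1)=\emptyset$ and this is Theorem~\ref{thm:main}. Otherwise $\ell_1\in P(\ell)$ is non-degenerate, and $\mathcal H(\ell_1^-)<h^*$ by part (1); in particular $\ell_1^-<\vartheta$. For $v\in K\cap(\ell_1^-,\vartheta)$ we have $k_v^-=v>\ell_1^-$, whereas every $k\in P(\ell_1)$ has $k^-\le\ell_1^-$; so $k_v\notin P(\ell_1)$. By Lemma~\ref{lem:inP} and Corollary~\ref{cor:K} with $\theta_0=\ell_1^-$, we get $\dim(P(\ell)\setminus P(\ell_1))\ge h^*/\log2$. The reverse inequality and the equality $h^*/\log 2=\dim\lambda(\ell)$ follow from Theorem~\ref{thm:main}.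

(3) Both sets are contained in $E(P(\ell))$, so their dimension is at most $\dim\lambda(\ell)$, and we may assume $h^*>0$. By \eqref{eq:kv} and Lemma~\ref{lem:inP}, the points of $K\setminus\{\sup V\}$ are left endpoints of leaves of $P(\ell)$, which settles the left side. The reflection turns right endpoints of $P(\ell)$ into left endpoints of $P(-\ell)$. If $-\ell$ is normalized, the latter have dimension $\dim\lambda(-\ell)=\dim P(-\ell)=\dim P(\ell)=\dim\lambda(\ell)$.

The remaining case is $\ell=\{\theta\}$ with $\theta=\delta^-$ the left endpoint of a periodic leaf $\delta$. The non-degenerate leaves of $P(\ell)$ are then those of $P(\delta)\setminus\{\delta\}$. Indeed, if $k<\ell$ is non-degenerate, then $k^-<\delta^-<k^+$, so $\delta^+\le k^+$ because $k$ does not cross $\delta$, and $k<\delta$. Conversely, if $k<\delta$ is non-degenerate, then $k^-\le\delta^-<k^+$, and $k^-\neq\delta^-$ by (Q2), so $k<\ell$. Hence $\dim\lambda(\ell)=\dim P(\ell)=\dim P(\delta)=\dim\lambda(\delta)$. Both $\delta$ and $-\delta$ are normalized, so the right endpoints of $P(\delta)$ have this dimension, and they differ from those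 of $P(\ell)$ by one point.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Lavaurs}
Lavaurs, C. R. Acad. Sci. Paris 303 (1986).

\bibitem{Milnor}
Milnor, Ast\'erisque 261 (2000).

\bibitem{Thurston}
Thurston, \emph{On the geometry and dynamics of iterated rational maps}, in: Complex Dynamics: Families and Friends, 2009.

\bibitem{Tiozzo}
Giulio Tiozzo, \emph{Topological entropy of quadratic polynomials and dimension of sections of the Mandelbrot set}, arXiv:1305.3542 (2013).

\end{thebibliography}
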